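# Decomposing graphs into copies of a tree: edge-connectivity linear in the number of leaves

## 1. Two large cliques joined by a matching

Graphs are finite and simple; multigraphs may have parallel edges. A *cut* of a multigraph is the set of edges between a nonempty proper vertex subset and its complement. A multigraph is *$\lambda$-edge-connected* if it has at least two vertices and every cut has at least $\lambda$ edges. Trees have at least one edge.

**Definition (decomposition).** For graphs $G,H$, an *$H$-decomposition* of $G$ is a partition of $E(G)$ into sets each of which forms a copy of $H$. If one exists, then $|E(H)|$ divides $|E(G)|$.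

Throughout, $T$ is a tree with $n$ edges. Our starting point is a theorem of Bensmail, Harutyunyan, Le, Merker and Thomassé, which we use as a black box.

**Fact 1.** For every tree $T$ there is an integer $k_T$ such that every $k_T$-edge-connected graph with number of edges divisible by $|E(T)|$ has a $T$-decomposition.

Here $k_T$ depends on the whole tree. How much connectivity does one really need if the minimum degree may be assumed huge? A basic graph that Fact 1 does not cover consists of two cliques $K_N$ joined by a matching of $c<k_T$ edges. Its minimum degree is at least $N-1$, as large as we like, but its edge-connectivity is at most $c$. Let us solve this case.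

**Definition (bare path).** A *bare path* in $T$ is a path of length at least $1$ all of whose internal vertices have degree $2$ in $T$.

For example, let $S_{m,\ell}$ be the *spider* with $m$ legs of length $\ell$, so $n=m\ell$. Each leg is a bare path of length $\ell$, and for $m\ge 3$ no bare path is longer, since the center cannot be an internal vertex. If $T$ is a path, $T$ itself is a bare path.

Fix a bare path $v_0v_1\dots v_L$ of $T$, and let $\alpha$ be the number of edges of the component of $T-E(v_0\dots v_L)$ containing $v_0$. Then $\alpha+L\le n$. For $0\le t\le L-1$, deleting the edge $v_tv_{t+1}$ leaves a component containing $v_t$ with exactly $\alpha+t$ edges and one containing $v_{t+1}$ with $n-1-\alpha-t$ edges. So a copy of $T$ that crosses from one clique to the other once, along its bare path, can leave any number of edges between $\alpha$ and $\alpha+L-1$ on one side.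

**Proposition 1.** Let $L\ge2$, $c\ge\frac{n-1}{L-1}$ and $N\ge cn+k_T+1$. Let $G$ consist of two disjoint copies $A,B$ of $K_N$ and disjoint edges $x_1y_1,\dots,x_cy_c$ with $x_i\in A$, $y_i\in B$. If $n$ divides $|E(G)|$, then $G$ has a $T$-decomposition.

*Proof.* Choose integers $y^{(i)}=\alpha+t_i$ with $0\le t_i\le L-1$. Their sum takes every integer value from $c\alpha$ to $c\alpha+c(L-1)$. These are $c(L-1)+1\ge n$ consecutive integers, so we can arrange $\sum_i y^{(i)}\equiv|E(A)|\pmod n$.

For each $i$, let $v_{t_i}\mapsto x_i$ and $v_{t_i+1}\mapsto y_i$. Embed the component of $T-v_{t_i}v_{t_i+1}$ at $v_{t_i}$ into $A$ and the other one into $B$, with different $i$ using disjoint vertex sets. There is room, since each component has at most $n$ vertices and $N\ge cn$. Together with $x_iy_i$ this gives $c$ edge-disjoint copies of $T$ containing all matching edges.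

At most $c(n-1)$ edges of $A$ are used, and every cut of $K_N$ has at least $N-1$ edges. So the rest of $A$ is still $k_T$-edge-connected, because $N-1-c(n-1)\ge k_T$, and by our choice its number of edges is divisible by $n$. The same connectivity bound holds in $B$, where the number of remaining edges is
$$|E(B)|-\sum_i(n-1-y^{(i)})\equiv|E(B)|+c+|E(A)|=|E(G)|\equiv0\pmod n .$$
Fact 1 decomposes both rests. $\square$

For a path, $L=n$, and for $n\ge2$ a single edge $c=1$ is enough. For $T=S_{3,2}$ (where $n=6$, $L=2$, and $v_0$ is a leaf, so $\alpha=0$) each cross edge gives $0$ or $1$, and five cross edges reach all six residues. In general about $n/L$ cross edges suffice. We shall see that $T$ always has a bare path with $n/L\le 2m-3$, where $m$ is the number of leaves. So on this family the number of leaves controls the answer.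

## 2. Spiders need connectivity linear in the number of leaves

The same picture gives a lower bound. First by hand: let $T=K_{1,3}$ and let a single edge $e$ join $A$ and $B$. The copy of $T$ containing $e$ has $2$ edges in $A$ if its center lies in $A$, and none otherwise. All other copies meeting $A$ lie in $A$. So $|E(A)|\equiv 2$ or $0\pmod 3$, and a clique-like $A$ with $|E(A)|\equiv1\pmod3$ is an obstruction.

**Theorem 3.** Let $m\ge3$ and $\ell\ge1$, so that $S_{m,\ell}$ has $n=m\ell$ edges. For every integer $1\le\kappa\le m/2$ and every $d$ there is a $\kappa$-edge-connected graph with minimum degree at least $d$ and number of edges divisible by $n$ that has no $S_{m,\ell}$-decomposition.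

*Proof.* Let $T=S_{m,\ell}$ and $N\ge\max(4,d+2,2n,\kappa+2)$. Let $A$ and $B$ be disjoint, each a $K_N$ minus a matching of at most $n-1$ edges. Since $N\ge 2n$, all sizes $0,\dots,n-1$ of the removed matching are possible, so $|E(A)|$ and $|E(B)|$ can be given any residues mod $n$, independently. Add a matching of $\kappa$ edges between $A$ and $B$ to get $G$.

**Step 1: $G$ has the required connectivity and degrees.** A cut of $A$ with smaller side of size $w$, $1\le w\le N/2$, has at least $w(N-w)-w=w(N-w-1)$ edges. This is concave in $w$, so its minimum is at an end of the interval. At $w=1$ it is $N-2$, and at $w=N/2$ it is $\frac N4(N-2)\ge N-2$. So every cut of $A$ has at least $N-2\ge\kappa$ edges, and likewise for $B$. A cut of $G$ that splits neither $A$ nor $B$ is the matching, with $\kappa$ edges. Hence $G$ is $\kappa$-edge-connected, and its minimum degree is at least $N-2\ge d$.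

**Step 2: few residues of $|E(A)|$ are compatible with a decomposition.** Suppose $G$ has a $T$-decomposition. For a copy $\tau$ meeting $V(A)$ let $C$ be a component of $\tau[V(A)\cap V(\tau)]$. The edges $e$ of $\tau$ leaving $C$ are cut edges. Let $\mathrm{far}_e$ be the number of edges of the component of $\tau-e$ not containing $C$. Since $\tau$ is a tree,
$$|E(C)|=n-\sum_e(1+\mathrm{far}_e).$$
Each of the $\kappa$ cut edges lies in one copy, and its end in $A$ lies in one component. So summing over all copies and components gives $|E(A)|\equiv-\sum_e(1+\mathrm{far}_e)\pmod n$, the sum running once over the $\kappa$ cut edges. If $e$ is the $i$-th edge of a leg of its copy, counted from the leaf, then $\mathrm{far}_e\in\{i-1,n-i\}$. So $1+\mathrm{far}_e$ is congruent to $i$ or $1-i$, both in $[1-\ell,\ell]$. Hence $-|E(A)|$ is congruent to an integer in $[\kappa(1-\ell),\kappa\ell]$, and these are at most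
$$\kappa(2\ell-1)+1\le m\ell-\tfrac m2+1<m\ell=n$$
residues, using $m\ge3$.

**Step 3: choose a missing residue.** Choose $|E(A)|$ in a residue class that is not attained, then $|E(B)|$ so that $|E(A)|+|E(B)|+\kappa\equiv0\pmod n$. This $G$ has no $T$-decomposition. $\square$

## 3. The conjecture, and three obstacles

The following conjecture is in Tereza Klimošová and Stéphan Thomassé, "Edge-partitioning 3-edge-connected graphs into paths", arXiv:1907.11600 (2019): *there is a function $f$ such that, for any fixed tree $T$ with $m$ leaves, every $f(m)$-edge-connected graph with minimum degree at least $f(|E(T)|)$ and number of edges divisible by $|E(T)|$ has a $T$-decomposition.* For paths more is known: for every $\ell$ there is $d(\ell)$ such that every $3$-edge-connected graph with minimum degree at least $d(\ell)$ and number of edges divisible by $\ell$ decomposes into paths of length $\ell$. The earlier conjecture that the connectivity could be bounded in terms of the maximum degree of $T$ is false, even for trees of maximum degree three. We prove that the conjecture with the number of leaves is true.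

**Theorem 1.** There is a function $f$ such that for every tree $T$ with $m$ leaves, every $f(m)$-edge-connected graph with minimum degree at least $f(|E(T)|)$ and number of edges divisible by $|E(T)|$ has a $T$-decomposition.

**Theorem 2.** Let $T$ be a tree with $n$ edges containing a bare path of length $L\ge5$. There is $d_T$ such that every graph with edge-connectivity at least $384\,n/L$, minimum degree at least $d_T$ and number of edges divisible by $n$ has a $T$-decomposition. In particular, if $T$ has $m$ leaves and $n\ge5(2m-3)$, then $768m$-edge-connectivity suffices.

Theorem 3 implies that every integer-valued $f$ as in Theorem 1 satisfies $f(m)>m/2$ for $m\ge3$. Indeed, if $f(m)\le m/2$, take any $\ell$, $n=m\ell$, $\kappa=\max(1,f(m))\le m/2$ and $d=f(n)$; the graph of Theorem 3 contradicts the property of $f$. Since $n/\ell=m$ for the spider, Theorem 2 is optimal up to a constant factor.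

**Derivation of the last sentence of Theorem 2, and of Theorem 1, from the first part of Theorem 2.** Suppress all degree-2 vertices of $T$. The result is a tree with $m$ leaves and $i$ other vertices, all of degree at least $3$. Counting degrees, $m+3i\le2(m+i-1)$, so $i\le m-2$ and this tree has $m+i-1\le 2m-3$ edges. Each of its edges is a bare path of $T$, and these paths partition $E(T)$. So $T$ has a bare path of length $L\ge n/(2m-3)$. If $n\ge5(2m-3)$, then $L\ge5$ and $384n/L\le384(2m-3)<768m$.

If $n<5(2m-3)$, then $n<10m$, and for given $m$ there are finitely many such trees, so Fact 1 suffices. Put
$$f_1(m)=\max\big(\{768m\}\cup\{k_T: T\text{ has } m\text{ leaves},\ |E(T)|<10m\}\big),$$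
and let $f_2(n)$ be the maximum of $d_T$ over the trees with $n$ edges and a bare path of length at least $5$, with $d_T$ taken for a longest bare path ($f_2(n)=0$ if there are none). Then $f=\max(f_1,f_2)$ works. $\square$

So it remains to prove the first part of Theorem 2. What changes compared with the two cliques? Three things.

1. There may be many dense pieces, and then there is one congruence for each piece. Every copy crossing between two pieces affects both of their congruences.
2. There may be vertices in no dense piece, and possibly no edge at all joins two pieces. Let $A_1,\dots,A_D$ be disjoint large cliques and $h_1,\dots,h_r$ further vertices with $r\le D$; in each clique choose $r$ distinct vertices and join $h_1,\dots,h_r$ to one each. A cut that splits a clique is large; any other cut is a cut of $K_{D,r}$, which is $r$-edge-connected. So this graph is $r$-edge-connected with large minimum degree. But each clique is left by only $r$ edges, the $h_j$ are independent, and every edge leaving a clique goes to some $h_j$.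
3. A vertex of a dense piece may have far more edges leaving the piece than edges inside it. In Proposition 1 each leaving edge at $x$ led to a subtree that we embedded in the piece, starting at $x$. If there are more leaving edges than inner edges at $x$, this cannot be done.

Section 4 handles the first point; the later sections handle the other two.

## 4. Many congruences at once: orientations modulo a prime

Think of dense pieces $1,\dots,s$ and of the multigraph $M$ on $[s]$ whose edges are the connections between pieces. A connection will be either one edge of $G$, playing the role of $v_tv_{t+1}$, or two edges, playing the role of $v_tv_{t+1}v_{t+2}$. Let $\kappa_e\in\{1,2\}$ be the number of edges. If we orient $e$ and decide that the tail piece carries $y_e$ edges of the copy of $T$, then the head piece carries $n-\kappa_e-y_e$. Piece $i$ needs a prescribed total $b_i$ modulo $n$.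

A sensible first attempt is to fix all choices outside a spanning tree of $M$ arbitrarily, and then repair the pieces one by one, from the leaves of the spanning tree inward. This fails at the first leaf. There, one edge has to produce a prescribed residue modulo $n$, but $y_e$ ranges over at most $L$ values, and even with both orientations we get at most $2L$ residues. If $n>2L$, some residue is missed. The $p$ or more edges leaving a piece would have enough freedom together, as in Proposition 1, if they all went to the same other piece; but they may go to different pieces, and each adjustment disturbs another piece.

The way out is to separate two scales. Write $y_e=w_e-\kappa_e/2$. Modulo $n$ the tail receives $w_e-\kappa_e/2$ and the head receives $-w_e-\kappa_e/2$. If all $w_e$ equal the same number $\gamma=rn/k$, then, apart from the fixed halves, piece $i$ receives $\gamma(d^+-d^-)(i)$, and modulo $n$ this depends only on $d^+-d^-$ modulo $k$. This can be prescribed by choosing the orientation: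

**Fact 2** (Lovász, Thomassen, Wu and Zhang, JCTB 103 (2013)). Let $k\ge3$ be odd. If $M$ is a $(3k-3)$-edge-connected loopless multigraph and $\beta:V(M)\to\mathbb Z$ satisfies $\sum\beta(v)\equiv0\pmod k$, then $M$ has an orientation with $d^+(v)-d^-(v)\equiv\beta(v)\pmod k$ for all $v$.

So the orientation takes care of all demands that are multiples of $n/k$. What is left is routed along a spanning tree as a flow. Rounding this flow to multiples of $n/k$ leaves at most $\frac n{2k}$ per edge, and this fits into the freedom of a single edge once $k$ is somewhat larger than $n/L$. In this way only the rounding errors have to be small.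

**Setup.** From now on $T$ has $n$ edges, maximum degree $\Delta$, and a fixed bare path $v_0\dots v_L$ with $L\ge5$; $\alpha$ is as in Section 1. By Bertrand's postulate there is a prime $k$ with
$$\frac{4n}L<k\le\frac{8n}L .$$
Since $n\ge L$, we have $k>4$, so $k$ is odd and $k\ge5$. Put $p=3k-3\ge12$. For example, if $T$ is the path with $5$ edges, one may take $k=5$, $p=12$.

**Lemma 1.** Let $M$ be a $p$-edge-connected loopless multigraph on $[s]$, let $\kappa_e\in\{1,2\}$ for $e\in E(M)$, and let $b_i\in\mathbb Z$ with $\sum_ib_i\equiv-\sum_e\kappa_e\pmod n$. Then there are an orientation of $M$ and integers $y_e\in[\alpha,\alpha+L-2]$ with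
$$\sum_{e\text{ out of }i}y_e+\sum_{e\text{ into }i}(n-\kappa_e-y_e)\equiv b_i\pmod n\qquad\text{for all }i. \tag{1}$$

*Proof.*

**Step 1: choose $\gamma$ with room on both sides.** Since $2n/k<L/2\le L-\frac52$ (here $L\ge5$ is used), the interval $[\alpha+1+\frac n{2k},\ \alpha+L-\frac32-\frac n{2k}]$ has length $L-\frac52-\frac nk\ge\frac nk$. So it contains some $\gamma=rn/k$ with $r\in\mathbb Z$, and
$$[\gamma-\tfrac n{2k},\gamma+\tfrac n{2k}]\subset[\alpha+1,\alpha+L-\tfrac32]. \tag{2}$$
As $0<\gamma<\alpha+L\le n$, we have $0<r<k$, so $r$ is invertible modulo the prime $k$.

**Step 2: split the demands into a coarse and a fine part.** Put $g_i=b_i+\frac12\sum_{e\ni i}\kappa_e$. Then $\sum_ig_i=\sum_ib_i+\sum_e\kappa_e\equiv0\pmod n$. Changing $b_1$ by a multiple of $n$, we may assume $\sum_ig_i=0$. Fix a reference orientation $D_0$ and a spanning tree of $M$. For a function $\theta$ on the edges let $\partial\theta(i)$ be its sum over $D_0$-edges out of $i$ minus its sum over $D_0$-edges into $i$. Since $\sum g_i=0$, there is a real $\theta$ supported on the spanning tree with $\partial\theta(i)=g_i$ for all $i$. Write $\theta_e=\frac nkz_e+\rho_e$ with $z_e\in\mathbb Z$ and $|\rho_e|\le\frac n{2k}$, where $z_e=\rho_e=0$ off the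 tree. With $\zeta=\partial z$ we get
$$g_i=\tfrac nk\zeta_i+\partial\rho(i),\qquad \zeta_i\in\mathbb Z,\qquad \sum_i\zeta_i=0 .$$

**Step 3: the orientation handles the coarse part.** Apply Fact 2 to an integer function $\beta\equiv r^{-1}\zeta\pmod k$. We get an orientation $D$ with $r(d^+-d^-)(i)\equiv\zeta_i\pmod k$ for all $i$.

**Step 4: the values $w_e$ handle the fine part.** Let $w_e=\gamma+\rho_e$ if $D$ and $D_0$ agree on $e$, and $w_e=\gamma-\rho_e$ otherwise. In either case $w_e$, counted positively at the $D$-tail and negatively at the $D$-head, contributes $\pm\gamma$ according to $D$ and $\pm\rho_e$ according to $D_0$. Hence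
$$\sum_{e\text{ out of }i}w_e-\sum_{e\text{ into }i}w_e=\gamma(d^+-d^-)(i)+\partial\rho(i).$$
Put $y_e=w_e-\kappa_e/2$. By (2) and $\kappa_e\in\{1,2\}$, $y_e\ge\alpha+1-1=\alpha$ and $y_e\le\alpha+L-\frac32-\frac12=\alpha+L-2$. In (1), modulo $n$, the tail of $e$ receives $w_e-\frac{\kappa_e}2$ and the head receives $-w_e-\frac{\kappa_e}2$. As $\gamma(d^+-d^-)(i)=\frac nk\,r(d^+-d^-)(i)\equiv\frac nk\zeta_i\pmod n$, the total at $i$ is congruent to
$$-\tfrac12\sum_{e\ni i}\kappa_e+\tfrac nk\zeta_i+\partial\rho(i)=-\tfrac12\sum_{e\ni i}\kappa_e+g_i=b_i .$$

**Step 5: make the $y_e$ integral.** The real numbers $y_e$ satisfy (1) for the orientation $D$. So the balances $\sum_{\text{out}}y_e-\sum_{\text{in}}y_e$ are integers, and the bounds $\alpha$ and $\alpha+L-2$ are integers. By integrality of network flows there is an integral $y$ with the same balances and bounds. The left side of (1) depends only on $D$ and the balances, so (1) still holds. $\square$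

Thomassen, JCTB 102 (2012), proved Fact 2 earlier with $2k^2+k$ in place of $3k-3$, in the form that out-degrees can be prescribed modulo $k$ subject to their sum being congruent to $|E(M)|$. For odd $k$ the forms are equivalent, since $d^+-d^-=2d^+-\deg$ and $2$ is invertible. As $k\le8n/L$, that bound would suffice for Theorem 1, with larger constants.

## 5. Tree packings that are light at prescribed places, and balanced splittings

We recall three standard tools.

**Fact 3** (Nash-Williams, Tutte). A $2q$-edge-connected multigraph has $q$ edge-disjoint spanning trees.

**Fact 4** (Edmonds). (a) Matroid union: the unions of $j$ forests of a multigraph are the independent sets of a matroid, the $j$-fold union of the cycle matroid. (b) The *independence polytope* of a matroid is the convex hull of the indicator vectors of its independent sets. The intersection of the independence polytopes of two matroids on the same ground set is integral: its vertices are indicators of common independent sets.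

**Fact 5** (Lovász's splitting theorem). Let $s$ be a vertex of even degree in a multigraph on $V$, and suppose every cut separating two vertices of $V\setminus s$ has at least $\lambda\ge2$ edges. Then the edges at $s$ can be partitioned into pairs such that replacing each pair $as,sb$ by an edge $ab$ (a loop if $a=b$) and deleting $s$ gives a multigraph on $V\setminus s$ in which every cut has at least $\lambda$ edges. Loops lie in no cut and may be discarded.

For instance, if $s$ has exactly two neighbors $a,b$ and two edges to each, the pairing $(as,sb),(as,sb)$ gives two parallel edges $ab$, while $(as,sa),(bs,sb)$ gives only loops.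

**Lemma 2.** Let $H$ be a loopless multigraph with $q$ edge-disjoint spanning trees, $\mathcal C$ a family of disjoint subsets of $E(H)$, and $1\le j\le q$. Then $H$ has $j$ edge-disjoint spanning trees whose union contains at most $\lceil j|C|/q\rceil$ edges of each $C\in\mathcal C$.

*Proof.* Let $M_1$ be the $j$-fold union of the cycle matroid of $H$. Since $j\le q$, its bases are the unions of $j$ edge-disjoint spanning trees, of size $j(|V|-1)$. Let $M_2$ be the matroid of all $S\subset E(H)$ with $|S\cap C|\le\lceil j|C|/q\rceil$ for all $C\in\mathcal C$ (a partition matroid). Its independence polytope is given by $0\le x\le1$ and $x(C)\le\lceil j|C|/q\rceil$: this is a product over the classes, and each factor is a cube cut by a sum constraint with integral right side, so its vertices are $0/1$ vectors.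

Let $x=\frac jq\chi$, where $\chi$ is the indicator of the union of the $q$ given trees. Averaging over all choices of $j$ of the $q$ trees, $x$ is an average of indicators of bases of $M_1$. Also $0\le x\le1$ and $x(C)\le j|C|/q$. So $x$ lies in both independence polytopes. By Fact 4(b) there is a common independent set of size at least $x(E)=j(|V|-1)$, and this is a base of $M_1$. $\square$

**Lemma 3.** The edges of any graph $J$ can be partitioned into $2^a$ classes so that each vertex $v$ has degree within $2$ of $\deg_J(v)/2^a$ in each class.

*Proof.* First take two classes. Add a vertex $z$ joined to all vertices of odd degree; now all degrees are even. Color a closed Euler tour of each component alternately, starting at $z$ in the component of $z$. A vertex that is not the start of a tour has equally many edges of both colors, and a start has imbalance at most $2$. Delete $z$. Vertices adjacent to $z$ now have imbalance $1$, starts of the other tours at most $2$, all others $0$. So each class degree is within $1$ of half the degree. Iterating $a$ times, the error bounds satisfy $e_0=0$ and $e_{j+1}\le e_j/2+1$, so they stay below $2$. $\square$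

## 6. Blobs, hubs and twins

**Constants.** Fix in this order:

* $\nu=n+4$ and $\varepsilon=\frac1{16\Delta}$;
* $a$ with $2^a\ge(8\Delta)^n$;
* an even $K\ge6$ with $K\ge4k_T$ and $K\ge24\cdot2^a(\Delta p+\nu+1)$;
* $D_1\ge16\Delta(3K+32p)+16\nu$;
* $D\ge D_1+24\cdot2^a(\Delta D_1+\nu+1)+3K$.

Let $G$ be a graph with edge-connectivity at least $384n/L$, minimum degree at least $D$ and $n\mid|E(G)|$. Since $16p=48(k-1)<48\cdot\frac{8n}L=384\frac nL$, the graph $G$ is $16p$-edge-connected. We shall show that $G$ has a $T$-decomposition, which proves Theorem 2 with $d_T=D$.

**Definition (blob).** A *blob* is a maximal $K$-edge-connected subgraph of $G$.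

If two $K$-edge-connected subgraphs share a vertex, their union is $K$-edge-connected, because every cut of the union splits at least one of the two. So blobs are vertex-disjoint, and they are induced subgraphs. In the example of Section 3 with $r<K$ and cliques of order greater than $K$, the blobs are exactly the cliques: a $K$-edge-connected subgraph meeting a clique and its complement would have a cut of at most $r$ edges, and $h_1,\dots,h_r$ span no edges.

Let $Q$ be the multigraph obtained from $G$ by contracting each blob and deleting loops.

**Lemma 4.** Any $s\ge1$ vertices of $Q$ span at most $(K-1)(s-1)$ edges of $Q$.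

*Proof.* Suppose $Q$ had a $K$-edge-connected subgraph (so with at least two vertices). Lift it to $G$, adding all blobs involved. A cut of the lift either splits a blob or is a cut of the subgraph of $Q$; in both cases it has at least $K$ edges. So the lift is $K$-edge-connected, hence contained in a blob. But it meets two different vertices of $Q$, a contradiction. So for $s\ge2$ the subgraph of $Q$ induced by any $s$ vertices has a cut of at most $K-1$ edges. Induction on $s$, splitting along this cut, gives $(K-1)(s_1-1)+(K-1)(s_2-1)+(K-1)=(K-1)(s-1)$. $\square$

Now the third obstacle of Section 3. A vertex $x$ of a blob may have only $K$ edges in the blob and $D-K>D_1$ edges leaving it. If every leaving edge asks for a nonempty subtree to be embedded in the blob from $x$, there may not be enough edges at $x$. We detach such edges from the blob.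

**Definition (heavy, light, twin, hub).** A vertex $x$ of a blob $B$ is *heavy* if it has more than $D_1$ edges to $V(G)\setminus V(B)$, otherwise *light*. For each heavy $x$ add a new vertex $x'$, its *twin*, and attach all edges from $x$ to outside its blob to $x'$ instead of $x$. The result is $G'$. *Hubs* are the vertices of $G$ in no blob and the twins.

An edge between heavy vertices $x,y$ of different blobs becomes $x'y'$. Edges of $G'$ correspond bijectively to edges of $G$. Let $\pi:V(G')\to V(G)$ be given by $\pi(x')=x$ for twins and the identity elsewhere; an edge $uv$ of $G'$ corresponds to the edge $\pi(u)\pi(v)$ of $G$. The map $\pi$ must be carried along: $x$ and $x'$ are the same vertex of $G$, so a copy of $T$ may not use both.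

A twin has no edge to its own blob any more. To remember that it belongs there, let $G^+$ be $G'$ plus $p$ parallel *virtual* edges $xx'$ for each heavy $x$. The edges of $G'$ are called *real*, and $\deg(h)$ is the real degree of a hub $h$. We note:

* (i) The real edges at a vertex $v$ of $G'$ lead to vertices with distinct $\pi$-images, all different from $\pi(v)$. This is because $G$ is simple.
* (ii) Every hub $h$ has $\deg(h)\ge D_1$. Each light $x\in B$ has at most $D_1$ edges leaving $B$, and $\deg_B(x)\ge D-D_1$. Each heavy $x\in B$ is incident in $G^+$ only with edges inside $B$ and $p$ virtual edges, and $\deg_B(x)\ge K$.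
* (iii) Any set $H'$ of hubs spans at most $K|H'|$ real edges. Indeed, send each hub to the $Q$-vertex containing its $\pi$-image. A real edge between two hubs corresponds to an edge of $G$ not inside a blob, hence to a non-loop edge of $Q$. So the edges inject into the edges of $Q$ spanned by at most $|H'|$ vertices, and Lemma 4 applies.
* (iv) There is at least one blob. Otherwise $Q=G$ and $\frac12D|V(G)|\le|E(G)|\le K|V(G)|$, contradicting $D\ge3K$.

## 7. Modules: pieces that can serve every admissible list of requests

In Proposition 1 we asked each clique to do the following: embed certain rooted subtrees at certain vertices, edge-disjointly, and decompose the rest. The sizes of the subtrees were fixed at the end, by the congruences. We turn this ability into a definition and show that it survives when pieces are merged. In the presence of hubs, a connection between two pieces may run through a hub $h$ outside both; its two edges are then entrusted to the merged piece, although $h$ is not in it. This is the purpose of the set $U$ below.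

**Definition (module).** A *module* is a pair $(X,U)$ with $\emptyset\ne X\subset V(G')$ and $U$ a set of edges of $G^+$, each joining $X$ to a hub outside $X$; these edges are called *owned*. Let $E(X,U)$ be the set of real edges in $E(G'[X])\cup U$. For $x\in X$ let $\mathrm{slots}_{(X,U)}(x)$ be the number of edges of $G^+$ at $x$, real or virtual, not in $E(G^+[X])\cup U$.

For a blob $B$, the pair $(V(B),\emptyset)$ is a module with $E(V(B),\emptyset)=E(B)$. By (ii), $\mathrm{slots}(x)\le D_1$ if $x$ is light and $\mathrm{slots}(x)=p$ if $x$ is heavy.

**Definition (request family).** A *request family* for $(X,U)$ is a finite family of quadruples $(R_j,r_j,x_j,\sigma_j)$, where $R_j$ is a copy of a subtree of $T$ (possibly one vertex) with root $r_j$, $x_j\in X$, and $\sigma_j$ is a label, together with a set $F_\sigma\subset V(G)$ for each label $\sigma$, such that: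

* (a) each $x\in X$ equals $x_j$ for at most $\mathrm{slots}_{(X,U)}(x)$ requests;
* (b) requests with equal label have distinct $\pi(x_j)$, and $|F_\sigma|+\sum_{\sigma_j=\sigma}|V(R_j)|\le\nu$ for each $\sigma$;
* (c) $\sum_j|E(R_j)|\equiv|E(X,U)|\pmod n$.

All requests with the same label will belong to the same copy of $T$, and $F_\sigma$ lists vertices of $G$ that the non-root vertices must avoid. In Proposition 1, the family for $A$ would consist of the components at $v_{t_i}$, requested at $x_i$ with label $i$ and $F_i=\{x_i,y_i\}$.

**Definition (good).** $(X,U)$ is *good* if for every request family there are maps $\varphi_j:V(R_j)\to V(G')$ with $\varphi_j(r_j)=x_j$ such that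

* the $\varphi_j$ embed the $R_j$ onto pairwise edge-disjoint subgraphs with edges in $E(X,U)$;
* for each $\sigma$, the map $\pi\circ\varphi$ is injective on the disjoint union of the $V(R_j)$ with $\sigma_j=\sigma$;
* $\pi\varphi_j(v)\notin F_{\sigma_j}$ for every non-root $v$ of $R_j$;
* the remaining edges of $E(X,U)$, viewed in $G$, decompose into copies of $T$.

Our aim is now clear: if $(V(G'),\emptyset)$ is good, the empty request family gives a $T$-decomposition of $G$.

**Lemma 5.** For every blob $B$, the module $(V(B),\emptyset)$ is good.

*Proof.*

**Step 1: reserve a $k_T$-edge-connected part that is nowhere too greedy.** By Fact 3, $B$ has $K/2\ge2k_T$ edge-disjoint spanning trees. Orient $B$ with $|d^+-d^-|\le1$ everywhere (follow Euler tours after joining the odd vertices to a new vertex), and let $C_x$ be the set of out-edges at $x$. The sets $C_x$ are disjoint. By Lemma 2 with $q=2k_T$ and $j=k_T$ there is a union $R$ of $k_T$ edge-disjoint spanning trees with $|R\cap C_x|\le\lceil d^+(x)/2\rceil$ for all $x$. So $R$ is spanning and $k_T$-edge-connected, and $J=B-R$ satisfies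
$$\deg_J(x)\ge\frac{d^+(x)-1}2\ge\frac{\deg_B(x)-3}4\ge\frac{\deg_B(x)}8,$$
using $d^+(x)\ge\frac{\deg_B(x)-1}2$ and $\deg_B(x)\ge K\ge6$.

**Step 2: layers that grow geometrically.** We want one set of edges for each depth of the requested trees, with far more out-edges at each vertex in layer $i+1$ than edges in layer $i$. Split $J$ into $2^a$ classes by Lemma 3. Let $g_i=(8\Delta)^{i-1}$, and let $J_1,\dots,J_n$ be disjoint unions of $g_1,\dots,g_n$ classes; this is possible as $\sum g_i\le(8\Delta)^n\le2^a$. Orient each $J_i$ so that in- and out-degree differ by at most $1$ everywhere. For a vertex $x$ let $\mu=\deg_J(x)/2^a$. If $x$ is heavy, $\deg_J(x)\ge K/8$ and $\mathrm{slots}(x)=p$; if $x$ is light, $\deg_J(x)\ge(D-D_1)/8$ and $\mathrm{slots}(x)\le D_1$. By the choice of $K$ and $D$, in both cases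
$$\mu\ge3(\Delta\,\mathrm{slots}(x)+\nu+1)\ge6 .$$
Since $J_1$ is one class,
$$\mathrm{out}_{J_1}(x)\ge\frac{\mu-3}2\ge\Delta\,\mathrm{slots}(x)+\nu. \tag{3}$$
Since $\mu-2\ge\frac23\mu$, $\mu+2\le\frac43\mu$ and $\mu\ge3(\nu+1)$, for $1\le i<n$,
$$\mathrm{out}_{J_{i+1}}(x)\ge\tfrac12\big(g_{i+1}(\mu-2)-1\big)\ge\tfrac83\Delta g_i\mu-\tfrac12\ge\tfrac43\Delta g_i\mu+\nu\ge\Delta\deg_{J_i}(x)+\nu. \tag{4}$$
The third inequality holds because $\frac43\Delta g_i\mu\ge4(\nu+1)\ge\nu+\frac12$, and the last because $\deg_{J_i}(x)\le g_i(\mu+2)$.

**Step 3: embed all requests, depth by depth.** The roots are placed at the $x_j$. A vertex of depth $i+1$ is reached from the image $x$ of its parent along an unused out-edge of $x$ in $J_{i+1}$, chosen so that its new end avoids $F_\sigma$ and the $\pi$-images of all roots and all already placed vertices of the same label $\sigma$. By (b) at most $\nu-1$ vertices of $G$ are forbidden, since the vertex being placed is itself counted in the sum in (b); as $\pi$ is injective on $V(B)$ and $B$ is simple, each forbids at most one edge. At $x$ there are at most $\mathrm{slots}(x)$ vertices of depth $0$ by (a). For $i\ge1$ there are at most $\deg_{J_i}(x)$ vertices of depth $i$ at $x$, since each arrived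 by its own edge of $J_i$. Each has at most $\Delta$ children. By (3) and (4) the choice is always possible. Depths are at most $n$, so the $n$ layers suffice. Injectivity, avoidance and edge-disjointness hold by construction.

**Step 4: decompose the rest.** The remaining graph is simple, spans $V(B)$ and contains $R$, hence is $k_T$-edge-connected. By (c) its number of edges is divisible by $n$. Apply Fact 1. $\square$

## 8. Merging good modules along connectors

Let $(X_i,U_i)$, $i\in[s]$, be modules with disjoint $X_i$, and $X=\bigcup X_i$.

**Definition (connector).** A *connector* between $X_i$ and $X_j$, $i\ne j$, is one of the following, where one of $x,y$ is in $X_i$ and the other in $X_j$: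

* (d) a real edge $xy$;
* (t) two real edges $xh,hy$ with a hub $h\notin X$;
* (v) a virtual edge $xh$ and a real edge $hy$ with a hub $h\notin X$; so $x$ is heavy and $h=x'$.

Let $\kappa_e\in\{1,2\}$ be the number of real edges of the connector $e$.

In type (v) the real edge $hy$ corresponds to the edge $\pi(x)\pi(y)$ of $G$, since $\pi(h)=\pi(x)=x$. So in $G$ a connector of type (d) or (v) is a single edge $\pi(x)\pi(y)$, and a connector of type (t) is a path of two edges. In all cases $\pi(x)\ne\pi(y)$, and in type (t) $\pi(h)\ne\pi(x),\pi(y)$; both follow from (i).

**Lemma 6 (merging).** Let $s\ge2$ and let the $(X_i,U_i)$ be good with disjoint $X_i$, such that no edge of any $U_i$ is incident with two of the $X_j$'s. Suppose given connectors with pairwise disjoint edge sets, disjoint from $\bigcup U_i$, forming a $p$-edge-connected multigraph $M$ on $[s]$. Let $U$ consist of $\bigcup U_i$ and all edges of the connectors of types (t) and (v). Then $(X,U)$ is a good module.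

*Proof.* By assumption the edges of $\bigcup U_i$ join $X$ to hubs outside $X$, and so do the edges of connectors of types (t) and (v). So $(X,U)$ is a module. The $U_i$ are pairwise disjoint, as a common edge would meet two of the $X_j$. Let a request family for $(X,U)$ be given. We add requests that cover all real edges of $E(X,U)$ lying in no $E(X_i,U_i)$.

**Step 1: new requests for cross edges.** For each real edge $xy$ between different $X_i,X_j$ that is not a connector, take a leaf $u_0$ of $T$ with neighbor $u_1$. Put $u_0\mapsto x$ and add the request $(T-u_0,u_1)$ at $y$ with a new label and $F=\{\pi(x)\}$. Which end is called $x$ is arbitrary.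

**Step 2: new requests for connectors.** For each connector $e$ an orientation and an integer $y_e=\alpha+t$ with $0\le t\le L-2$ will be chosen in Step 4. In this step only, let $x$ be its end in the tail module and $y$ its end in the head module. Use one new label for $e$.

If $\kappa_e=1$, let $v_t\mapsto x$, $v_{t+1}\mapsto y$, and request at $x$ and $y$ the two components of $T-v_tv_{t+1}$, rooted at $v_t$ and $v_{t+1}$. They have $y_e$ and $n-1-y_e$ edges.

If $\kappa_e=2$, let $v_t\mapsto x$, $v_{t+1}\mapsto h$, $v_{t+2}\mapsto y$. This is possible since $t+2\le L$, so $v_{t+1}$ is an internal vertex of the bare path and has degree $2$. Request at $x$ and $y$ the two components of $T-v_{t+1}$, rooted at $v_t$ and $v_{t+2}$. They have $y_e$ and $n-2-y_e$ edges.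

In both cases let $F$ consist of $\pi(x),\pi(y)$, and $\pi(h)$ if there is a hub.

**Step 3: conditions (b) and (a).** For the new labels the roots have distinct $\pi$-images, as noted before the lemma, and $|F|+\sum|V(R)|\le n+4=\nu$: for a cross edge it is $1+n$; for $\kappa_e=1$ we have $|F|=2$ (in type (v), $\pi(h)$ is already in $F$) and $n+1$ vertices; for $\kappa_e=2$ we have $|F|\le3$ and $n$ vertices.

For (a), consider $x\in X_i$. Every slot of $(X,U)$ at $x$ is a slot of $(X_i,U_i)$. An edge at $x$ that is a slot for $(X_i,U_i)$ but not for $(X,U)$ is either an edge to another $X_j$ or a connector edge in $U$. Each such edge yields at most one new request at $x$, because it is a non-connector cross edge, or belongs to exactly one connector, or is a virtual cross edge and yields none. Conversely, every new request at $x$ arises from such an edge: non-connector cross edges are not in $U_i$ because edges of $U_i$ meet only one $X_j$, and connector edges are not in $U_i$ by assumption. The other requests at $x$ are original, at most $\mathrm{slots}_{(X,U)}(x)$ many. So (a) holds for $(X_i,U_i)$.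

**Step 4: condition (c), by Lemma 1.** Let $b_i$ be $|E(X_i,U_i)|$ minus the total size of the original and cross-edge requests at $X_i$. Let $c$ be the number of real edges between different $X_i$'s, $c'$ the number of those that are not connectors, and $u$ the number of real edges in connectors of types (t) and (v). Then $|E(X,U)|=\sum_i|E(X_i,U_i)|+c+u$. By (c) for the given family the original requests have total size $\equiv|E(X,U)|$, so
$$\sum_ib_i\equiv\big(|E(X,U)|-c-u\big)-|E(X,U)|-(n-1)c'\equiv-(c-c')-u=-\sum_e\kappa_e\pmod n .$$
Lemma 1 gives an orientation of $M$ and integers $y_e\in[\alpha,\alpha+L-2]$ such that the connector requests at $X_i$ have total size $\equiv b_i$. This is (c) for $(X_i,U_i)$, for every $i$.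

**Step 5: serve the modules one after another.** Apply the goodness of $(X_1,U_1),\dots,(X_s,U_s)$ in this order. For $X_i$, enlarge $F_\sigma$ by the $\pi$-images of the roots of label $\sigma$ in the $X_j$ with $j>i$ and of all vertices of label $\sigma$ placed for the $X_j$ with $j<i$. The sum in (b) is at most the sum for the whole family, so at most $\nu$. Two vertices of the same label then have different $\pi$-images: two roots by (b), a non-root and a later root or an earlier vertex by the enlarged $F_\sigma$, and two vertices in the same module by goodness. In particular an earlier non-root avoids a later root. The avoidance of the original $F_\sigma$ is clear.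

**Step 6: check the outcome.** The sets $E(X_i,U_i)$ are disjoint, so all pieces are edge-disjoint. The pieces of a new label, together with the real edges of its connector or with its cross edge, form a copy of $T$ in $G$: the vertices that were placed by hand have their $\pi$-images in $F$ or are roots, and non-roots avoid $F$. The rest of each $E(X_i,U_i)$ is decomposed into copies of $T$. Every edge of $E(X,U)$ not needed for the original requests is used exactly once. $\square$

## 9. Absorbing a hub

If almost all edges of a hub $h$ go to a module $X$, and enough of them are not owned, then $h$ can join $X$. A request at $h$ is passed on to the neighbors of $h$ in $X$, and every other edge $hz$ becomes the pendant edge of a copy of $T$ with a leaf at $h$.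

**Lemma 7 (absorption).** Let $(X,U)$ be good, $h\notin X$ a hub, $Y_h$ the set of real edges from $h$ to $X$ not in $U$, and $w$ the number of edges of $G^+$ from $h$ to vertices outside $X$. If $|Y_h|\ge\Delta w+\nu$, then $(X\cup\{h\},U\setminus\delta(h))$ is a good module, where $\delta(h)$ is the set of edges of $G^+$ at $h$.

*Proof.* Edges of $U\setminus\delta(h)$ join $X$ to hubs outside $X\cup\{h\}$, so this is a module. In it $\mathrm{slots}(h)=w$. Its edge number is $|E(X,U)|+|Y_h|$, since the real edges of $U$ at $h$ were counted before. Let a request family for the new module be given.

**Step 1: pass on the requests at $h$.** There are at most $w$ requests at $h$ by (a), and at most one per label by (b). For such a request $(R,r,h,\sigma)$ let $c_1,\dots,c_b$ be the children of $r$, $b\le\Delta$. Choose unused edges $hz_1,\dots,hz_b\in Y_h$ such that the $\pi(z_i)$ avoid $F_\sigma$ and the $\pi$-images of the roots of label $\sigma$. By (i), the $\pi(z_i)$ are distinct and different from $\pi(h)$, and each forbidden vertex excludes at most one edge at $h$. By (b) at most $\nu$ edges are forbidden, and at most $\Delta w$ edges are chosen altogether, so the choice is possible. Replace the request by the requests for the subtrees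 of $R$ at $c_i$, rooted at $c_i$, at position $z_i$, with label $\sigma$, and add $\pi(h)$ to $F_\sigma$. The vertex $r$ leaves the sum in (b) and at most $\pi(h)$ enters it, so the sum does not increase. The roots of label $\sigma$ still have distinct $\pi$-images.

**Step 2: use up the other edges of $Y_h$.** For each remaining edge $hz\in Y_h$, use a new label, put $u_0\mapsto h$, and add the request $(T-u_0,u_1)$ at $z$ with $F=\{\pi(h)\}$. Here $1+n\le\nu$.

**Step 3: this is a request family for $(X,U)$.** (b) was checked. For (a): each edge of $Y_h$ is a slot for $(X,U)$ but not for the new module, and produces exactly one request, at its end in $X$; and a slot of the new module at a vertex of $X$ is a slot of $(X,U)$. For (c): if $A$ edges of $Y_h$ were used in Step 1, the total size of the requests changes by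
$$-A+(n-1)(|Y_h|-A)\equiv-|Y_h|\pmod n,$$
which is exactly the change from $|E(X,U)|+|Y_h|$ to $|E(X,U)|$.

**Step 4: combine.** Apply the goodness of $(X,U)$ and add the edges of $Y_h$ to the pieces. For labels with a request at $h$ we have $\pi(h)\in F_\sigma$, and the other roots of this label have $\pi$-image different from $\pi(h)$. So no other vertex of this label has $\pi$-image $\pi(h)$. The vertices $c_i$, placed at $z_i$, avoid the original $F_\sigma$ by choice. So all requirements hold for the original family. The pieces of the new labels with their edges $hz$ are copies of $T$. $\square$

## 10. Merging everything into one module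

We start with the blobs and repeatedly apply Lemmas 6 and 7 until a single module is left. The danger is that connectors through a hub $h$ make its edges owned, while Lemma 7 needs many non-owned edges at $h$. We therefore remember, for a hub that has been used, to which module it belongs, and keep a fixed proportion of its edges to that module non-owned.

**Definition (state).** A *state* is a nonempty set $\mathcal X$ of good modules with disjoint vertex sets, each containing the vertex set of a blob, such that the set $\mathcal H$ of vertices of $G'$ in no module consists of hubs, together with a partial map $t:\mathcal H\to\mathcal X$ (hubs in its domain are *tied*), with the following properties. We write $X$ for a module and $U_X$ for its owned set.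

* (S1) Each edge of $U_X$ joins $X$ to a hub $h\in\mathcal H$ with $t(h)=X$.
* (S2) For each tied $h$ with $X=t(h)$, let $o(h)$ and $u(h)$ be the numbers of owned and non-owned real edges between $h$ and $X$. Then $o(h)\le3u(h)$, and at least $p$ edges of $G^+$ (real or virtual) between $h$ and $X$ are not owned.
* (S3) For each heavy $x$, the twin $x'$ either lies in the module containing $x$, or is in $\mathcal H$ and tied to the module containing $x$.

By (S3) untied hubs are not twins, so they are vertices of $G$ in no blob.

**Initial state.** The modules are $(V(B),\emptyset)$ for the blobs $B$. They are good by Lemma 5, and there is at least one by (iv). Each twin $x'$ is tied to the blob of $x$; all other hubs are untied. For a twin $o=u=0$ and there are $p$ non-owned virtual edges, so (S2) holds.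

**Operation A.** *If a tied hub $h$ with $t(h)=X$ has at most $\varepsilon\deg(h)$ real edges not going to $X$, absorb $h$ into $X$ by Lemma 7.* To check its hypothesis: by (S3) all virtual edges at $h$ go to $X$, so $w\le\varepsilon\deg(h)$. By (S2), $|Y_h|=u(h)\ge\frac14(1-\varepsilon)\deg(h)\ge\frac18\deg(h)$. By (ii) and $D_1\ge16\nu$, $\Delta w+\nu\le\frac1{16}\deg(h)+\frac1{16}D_1\le\frac18\deg(h)$. So the new module is good. (S1) and (S3) persist, where ties to $X$ become ties to $X\cup\{h\}$. For the other hubs $o$ is unchanged, and $u$ and the set of non-owned edges to the tied module do not shrink, so (S2) persists.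

**Operation B.** This applies if Operation A is not applicable and $|\mathcal X|+\#\{\text{untied hubs}\}\ge2$. Let $N$ be the multigraph on $\mathcal X\cup\mathcal H$ whose edges are the real edges between distinct modules and the real edges between a hub $h\in\mathcal H$ and a module $X\ne t(h)$ (any module, if $h$ is untied). Edges between two hubs are excluded. By (S1), $N$ contains no owned edges. We first show that $N$ has many edges, then find in it a highly connected part, and then merge along this part.

**Step 1: $N$ has many edges.** Let $e_{hh}$ be the number of real edges inside $\mathcal H$; by (iii), $e_{hh}\le K|\mathcal H|$. Each $h\in\mathcal H$ has at least $\varepsilon\deg(h)\ge\varepsilon D_1$ real edges not going to $t(h)$: if $h$ is tied, because Operation A does not apply, and if $h$ is untied, because all its edges count. Each of these edges goes to a module and is in $N$, or goes to a hub in $\mathcal H$. Each edge of $N$ has at most one hub as an end, so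
$$e(N)\ge\varepsilon D_1|\mathcal H|-2e_{hh}\ge(\varepsilon D_1-2K)|\mathcal H|. \tag{5}$$
For the second bound, assign to each vertex in a module $X$ and to each hub tied to $X$ the class $X$, and let each untied hub form its own class. By (S3), $x$ and $x'$ get the same class, so this induces via $\pi$ a partition of $V(G)$. The ends of an edge of $G$ have the same classes as the ends of the corresponding edge of $G'$. There are at least two classes, and they are nonempty in $V(G)$, since each module contains a blob and untied hubs are vertices of $G$. Hence each class is left by at least $16p$ edges of $G$. An edge between different classes is in $N$ unless it joins two hubs of $\mathcal H$. Summing over the classes of the modules, and noting that each edge is counted at most twice, $16p|\mathcal X|\le2(e(N)+e_{hh})$, so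
$$e(N)\ge8p|\mathcal X|-K|\mathcal H|. \tag{6}$$
Adding (5) and (6) and using $\varepsilon D_1\ge3K+32p$, we get $2e(N)\ge8p|\mathcal X|+32p|\mathcal H|$. Hence
$$e(N)>4p(|\mathcal X|-1)+16p|\mathcal H|. \tag{7}$$

**Step 2: a highly connected part of $N$.** Among the sets $W\subset\mathcal X\cup\mathcal H$ with $W\cap\mathcal X\ne\emptyset$ and
$$e(N[W])>4p(|W\cap\mathcal X|-1)+16p|W\cap\mathcal H| \tag{8}$$
take a minimal one; by (7) there is one. Let $N_0=N[W]$.

* $|W|\ge2$, since a single module spans no edge of $N$.
* Each hub in $W$ has $N_0$-degree greater than $16p$. Otherwise deleting it would preserve (8).
* $N_0$ is $4p$-edge-connected. Suppose a cut $(W_1,W_2)$ has fewer than $4p$ edges. If one side contains only hubs, then, as there are no hub–hub edges, all $N_0$-edges of a hub on this side are in the cut, so its degree is less than $4p$, a contradiction. So both sides contain modules, and by minimality (8) fails for both. Thus $e(N_0)\le4p(|W\cap\mathcal X|-2)+16p|W\cap\mathcal H|+4p-1$, contradicting (8) for $W$.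

Let $X_1,\dots,X_s$ ($s\ge1$) be the modules and $H_0$ the set of hubs in $W$. For $h\in H_0$ let $d(h)>16p$ be its $N_0$-degree. The $N_0$-edges at $h$ never go to the module that is $t(h)$ at the beginning of the operation.

**Step 3: merge $X_1,\dots,X_s$, spending only about half of the $N_0$-edges at each hub.** If $s=1$ put $X=X_1$; nothing becomes owned. Let $s\ge2$. By Fact 3, $N_0$ has $2p$ edge-disjoint spanning trees. The edge sets $\delta_{N_0}(h)$, $h\in H_0$, are disjoint, as there are no hub–hub edges. By Lemma 2 with $q=2p$, $j=p$, there is a spanning subgraph $N_1$, the union of $p$ edge-disjoint spanning trees and hence $p$-edge-connected, with $\deg_{N_1}(h)\le\lceil d(h)/2\rceil<d(h)$ for all $h\in H_0$. Add to $N_1$ one further $N_0$-edge at each $h\in H_0$ of odd $N_1$-degree. Now all hubs of $H_0$ have even degree.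

Split off the hubs of $H_0$ one after another by Fact 5 with $\lambda=p$, discarding loops. The neighbors of a hub are modules, so no hub–hub edges arise and the degrees of the other hubs do not change. The result is a $p$-edge-connected loopless multigraph on $\{X_1,\dots,X_s\}$. Its edges are connectors: original edges between modules give type (d), and split pairs $ah,hb$ give type (t). Their edge sets are disjoint, and none of their edges is owned. By (S1) the owned edges of the $X_i$ go to hubs in $\mathcal H$, so none is incident with two modules. By Lemma 6, $X=\bigcup X_i$ with the corresponding owned set is a good module. Hubs tied to some $X_i$ become tied to $X$.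

For every $s\ge1$ and $h\in H_0$: at most $\lceil d(h)/2\rceil+1\le\frac{d(h)}2+2$ of the $N_0$-edges at $h$ have become owned, so at least $\frac{d(h)}2-2$ of them are not owned.

**Step 4: tie every hub of $H_0$ to the merged module.** After Step 3 a hub of $H_0$ may have edges owned by $X$ without being tied to $X$, so (S1) has to be restored. Process the hubs $h\in H_0$ one by one, always letting $X$ denote the current module containing $X_1$. Processing a hub will make only edges at that hub owned. All $N_0$-edges at hubs of $H_0$ go to $X$.

*If $h$ is untied,* put $t(h)=X$. Before the operation no edge at $h$ was owned, by (S1). So $o(h)\le\frac{d(h)}2+2\le3\big(\frac{d(h)}2-2\big)\le3u(h)$, where $d(h)\ge8$ is used, and there are at least $\frac{d(h)}2-2\ge p$ non-owned edges between $h$ and $X$.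

*If $t(h)=X$ already,* then the module to which $h$ was tied at the beginning is contained in $X$. The edges between $h$ and that module are not $N_0$-edges, so their status has not changed. Compared with the beginning, $o(h)$ grew by at most $\frac{d(h)}2+2$ and $u(h)$ by at least $\frac{d(h)}2-2$. So $o(h)\le3u(h)$ persists, and so do the $p$ non-owned edges guaranteed by (S2).

*If $t(h)=Y\ne X$,* then $Y$ has not changed since the beginning of the operation, nor have the owned and non-owned edges between $h$ and $Y$. Choose $p$ non-owned edges, real or virtual, between $h$ and $Y$, by (S2), and $p$ non-owned $N_0$-edges at $h$; these are real and go to $X$, and there are at least $\frac{d(h)}2-2\ge p$ of them. Pair them to form $p$ connectors of type (t) or (v) between $Y$ and $X$. They form a $p$-edge-connected multigraph on two vertices. All owned edges of $X$ and $Y$ go to hubs in $\mathcal H$, so Lemma 6 with $s=2$ applies, and $X\cup Y$ becomes a good module. All hubs tied to $X$ or $Y$, including $h$, become tied to it. Compared with the beginning, $o(h)$ has grown by at most $\frac{d(h)}2+2+2p$ and $u(h)$ by at least $\frac{d(h)}2-2-2p$. Since $d(h)>16p\ge8+8p$,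
$$\tfrac{d(h)}2+2+2p\le3\big(\tfrac{d(h)}2-2-2p\big),$$
so $o(h)\le3u(h)$. At least $\frac{d(h)}2-2-p\ge p$ non-owned $N_0$-edges between $h$ and the new module remain.

**Step 5: the result is a state.** For hubs not in $H_0$, and for hubs of $H_0$ after they have been processed, no further edges become owned. Owned edges at such a hub all go to the module it is tied to, and merging only enlarges that module. So $o$ does not change, and $u$ and the set of non-owned edges to the tied module do not shrink. This gives (S2). After Step 4 all hubs of $H_0$ are tied to the final module $X$, so (S1) holds. (S3) holds because modules are only merged, ties follow the merging, and newly tied hubs are not twins.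

**Termination.** The number $|\mathcal X|+|\mathcal H|+\#\{\text{untied hubs}\}$ strictly decreases. Operation A decreases $|\mathcal H|$. Operation B with $s\ge2$ decreases $|\mathcal X|$. In Operation B with $s=1$ there is a hub in $H_0$, as $|W|\ge2$. Every such hub has an $N_0$-edge, which goes to $X_1$, so it is untied or tied to a module different from $X_1$. So the first processed hub is newly tied or causes two modules to merge. None of the three terms ever increases.

So the process stops, with $|\mathcal X|+\#\{\text{untied hubs}\}=1$ and Operation A not applicable. As $\mathcal X\ne\emptyset$, we have $\mathcal X=\{X\}$, and all hubs of $\mathcal H$ are tied to $X$. Suppose $\mathcal H\ne\emptyset$. Then every hub in $\mathcal H$ has more than $\varepsilon\deg(h)\ge\varepsilon D_1$ real edges not going to $X$, and all of these go to $\mathcal H$. Hence $e_{hh}\ge\frac12\varepsilon D_1|\mathcal H|>K|\mathcal H|$, contradicting (iii). So $\mathcal H=\emptyset$, $X=V(G')$, and $U_X=\emptyset$ by (S1).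

**Conclusion of the proof of Theorem 2.** The module $(V(G'),\emptyset)$ is good, and $|E(G')|=|E(G)|\equiv0\pmod n$. So the empty family satisfies (a), (b) and (c), and goodness gives a decomposition of $E(G)$ into copies of $T$. This proves Theorem 2, and with the derivation in Section 3 it proves Theorem 1. $\blacksquare$
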